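\title{Critical metrics of the volume functional on simply connected manifolds that are not balls}

\begin{abstract}
A Miao--Tam critical metric on a compact manifold with boundary is a metric $g$ that admits a function $f$, positive in the interior and zero on the boundary, with $-(\Delta f)g+\nabla^2f-f\operatorname{Ric}=g$. Geodesic balls in space forms are examples, and Miao and Tam asked whether they are the only ones on simply connected manifolds with connected boundary. We show that the answer is negative: in every dimension $n\ge4$ there are critical metrics on $D^{p+1}\times N^q$, where $N$ is a closed simply connected Einstein manifold with positive Ricci curvature. They are doubly warped products close to the product of a hemisphere with $N$. We construct them by solving a system of ordinary differential equations from its two singular endpoints and matching the solutions with the implicit function theorem; the nondegeneracy condition is that $2(p+1)$ is not an eigenvalue of an explicit Sturm--Liouville operator. We do not decide the case $n=3$, but prove there an integral identity whose equality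 case characterizes geodesic balls.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M^n,g)$ be a connected compact Riemannian manifold of dimension $n\ge3$ with nonempty boundary $\partial M$. We write $\operatorname{Ric}$, $R$, $\nabla^2$ and $\Delta=\operatorname{tr}\nabla^2$ for the Ricci tensor, the scalar curvature, the Hessian and the Laplacian of $g$, and for a smooth function $f$ we put
\[
\mathfrak L_g^*(f)=-(\Delta f)\,g+\nabla^2f-f\operatorname{Ric}.
\]

\begin{definition}\label{def:critical}
The metric $g$ is a \emph{Miao--Tam critical metric}, or simply a \emph{critical metric}, if there is a smooth function $f\ge0$ on $M$ with $f^{-1}(0)=\partial M$ and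
\begin{equation}\label{eq:critical}
\mathfrak L_g^*(f)=g .
\end{equation}
We call $f$ a \emph{potential}.
\end{definition}

The operator $\mathfrak L_g^*$ is the formal $L^2$-adjoint of $\mathfrak L_g(h)=-\Delta\operatorname{tr}h+\operatorname{div}\operatorname{div}h-\langle h,\operatorname{Ric}\rangle$, the derivative of the scalar curvature at $g$ in the direction $h$. The derivative of the volume in the direction $h$ is $\frac12\int_M\langle g,h\rangle$. If \eqref{eq:critical} holds, $h$ is supported in the interior and $\mathfrak L_g(h)=0$, then
\[
\tfrac12\int_M\langle g,h\rangle=\tfrac12\int_M\langle \mathfrak L_g^*(f),h\rangle=\tfrac12\int_M f\,\mathfrak L_g(h)=0 .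
\]
So $f$ is a Lagrange multiplier for the constraint on the scalar curvature. Critical metrics arise as critical points of the volume among metrics with prescribed constant scalar curvature that induce a prescribed metric on $\partial M$. Equation \eqref{eq:critical} is invariant under scaling: if $(g,f)$ is a solution, so is $(c^2g,c^2f)$ for every constant $c>0$, because $\nabla^2$, $\operatorname{Ric}$ and $(\Delta f)g$ do not change when $g$ is replaced by $c^2g$.

The basic examples are geodesic balls $\{r\le r_1\}$ in the simply connected space forms, where $r$ is the distance to the center. In $\mathbb R^n$ the function $f=(r_1^2-r^2)/(2(n-1))$ has $\nabla^2f=-g/(n-1)$, so it solves \eqref{eq:critical}. In curvature $k=\pm1$ let $u=\cos r$ for $k=1$ and $u=\cosh r$ for $k=-1$. Then $\nabla^2u=-kug$ and $\operatorname{Ric}=(n-1)kg$, so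
\begin{equation}\label{eq:spaceform}
\mathfrak L_g^*(u)=\big(nk-k-(n-1)k\big)ug=0,\qquad \mathfrak L_g^*(1)=-(n-1)kg,
\end{equation}
and $f=\frac{k}{n-1}\big(u/u(r_1)-1\big)$ solves \eqref{eq:critical} and vanishes at $r=r_1$. It is positive inside for every $r_1$ if $k=-1$, and for $r_1<\pi/2$ if $k=1$. By scaling, geodesic balls in $\mathbb R^n$, in a hyperbolic space of any curvature, and in an open hemisphere of a round sphere of any curvature are critical. The following question of Miao and Tam is recorded in \cite{DPR}.

\medskip
\noindent\textbf{Question.} \emph{Let $(M^n,g)$, $n\ge3$, be a critical metric with $M$ simply connected and $\partial M$ connected. Must $(M,g)$ be isometric to a geodesic ball in a simply connected space form, contained in an open hemisphere in the spherical case?}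
\medskip

There are reasons to expect a positive answer. Equation \eqref{eq:critical} imposes $n(n+1)/2$ conditions on the single function $f$. It forces $R$ to be constant, it forces $|\nabla f|$ to be constant on $\partial M$ in addition to $f=0$, and it makes $\partial M$ totally umbilic with constant positive mean curvature, like a round sphere (Lemma~\ref{lem:basic}). A critical metric that is rotationally symmetric about a center has constant curvature (Proposition~\ref{prop:rotational}). Nevertheless the answer is negative. Below, $D^{p+1}$ is a closed disc and $g_{\mathbb S^p}$ is the metric of the unit sphere.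

\begin{theorem}\label{thm:main}
Let $p\ge1$, $q\ge2$ and $n=p+q+1$. Let $(N^q,g_N)$ be a closed, connected, simply connected Einstein manifold with $\operatorname{Ric}_{g_N}=(q-1)g_N$, for example $N=\mathbb S^q$. Then there is $\eta_0>0$ such that for every $\eta\in(0,\eta_0)$ there is a smooth critical metric on $M=D^{p+1}\times N$ of the form
\[
g_\eta=dr^2+\varphi_\eta(r)^2g_{\mathbb S^p}+\psi_\eta(r)^2g_N,\qquad 0\le r\le r_1(\eta),
\]
with scalar curvature $R=(n-1)(p+1)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
In every dimension $n\ge4$ there are critical metrics on simply connected compact manifolds with connected boundary that are not homeomorphic to a ball. In particular the Question, posed for all $n\ge3$, has a negative answer.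
\end{corollary}

\begin{proof}
In Theorem~\ref{thm:main}, $M$ is homotopy equivalent to $N$, hence simply connected, and $\partial M=\mathbb S^p\times N$ is connected because $p\ge1$. A simply connected manifold is orientable, so $H_q(M;\mathbb Z)\cong H_q(N;\mathbb Z)\cong\mathbb Z$, whereas a ball is contractible. The choice $p=1$, $N=\mathbb S^{n-2}$ covers every $n\ge4$.
\end{proof}

The parameter $\eta$ is a true modulus, and the limit $\eta\to0$ shows where the examples come from. Let $\mathbb S^{p+1}_+$ be the closed unit hemisphere, with metric $dr^2+\sin^2r\,g_{\mathbb S^p}$, $0\le r\le\pi/2$.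

\begin{proposition}\label{prop:family}
For small $\eta>0$ the metrics $g_\eta$ constructed in the proof of Theorem~\ref{thm:main} are pairwise non-homothetic. As $\eta\to0$ they converge to the product of $\mathbb S^{p+1}_+$ with $(N,\frac{q-1}{p+1}g_N)$: we have $r_1(\eta)\to\pi/2$, and $\varphi_\eta,\psi_\eta$ extend to a fixed interval $[0,\pi/2+\varepsilon]$ on which they converge, uniformly with all derivatives, to $\sin r$ and $\sqrt{(q-1)/(p+1)}$.
\end{proposition}

We do not decide whether nonstandard examples exist when $n=3$. In that dimension we prove an integral identity, which gives a sharp inequality with equality exactly for geodesic balls (Proposition~\ref{prop:three}).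

The proof of Theorem~\ref{thm:main} is a perturbation argument. Section~\ref{sec:static} explains the starting point: critical balls in the sphere converge to the hemisphere, where the normalized potentials converge to a solution of $\mathfrak L_g^*(f)=0$, and the product of a hemisphere with $N$ carries a solution of the same equation. Section~\ref{sec:ode} reduces the problem to ordinary differential equations that are singular at the center of the disc and at the boundary. Section~\ref{sec:spectral} contains the computation on which the argument rests. Sections~\ref{sec:singular}--\ref{sec:boundary} construct the solutions that are smooth at each singular end, and Section~\ref{sec:matching} matches them.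

\section{Standard formulas and first consequences}\label{sec:basic}

We use the contracted Bianchi identity $\operatorname{div}\operatorname{Ric}=\frac12dR$ and the commutation formula $\operatorname{div}\nabla^2f=d\Delta f+\operatorname{Ric}(\nabla f,\cdot)$. Since $\operatorname{div}(f\operatorname{Ric})=\operatorname{Ric}(\nabla f,\cdot)+\frac12f\,dR$, every smooth $f$ satisfies
\begin{equation}\label{eq:div}
\operatorname{div}(\nabla^2f-f\operatorname{Ric})=d\Delta f-\tfrac12 f\,dR .
\end{equation}
Part (a) of the next lemma is due to Miao and Tam.

\begin{lemma}\label{lem:basic}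
Let $g$ be a critical metric with potential $f$.
\begin{itemize}
\item[(a)] The scalar curvature $R$ is constant.
\item[(b)] $\nabla^2f=f\operatorname{Ric}-\dfrac{1+fR}{n-1}\,g$.
\item[(c)] If $\partial M$ is connected, then $\kappa=|\nabla f|$ is a positive constant on $\partial M$, the outward unit normal is $\nu=-\nabla f/\kappa$, and the second fundamental form $\langle\nabla_\xi\nu,\xi'\rangle$ of $\partial M$ equals $\frac{1}{(n-1)\kappa}\langle\xi,\xi'\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:div}, $\operatorname{div}\mathfrak L_g^*(f)=-\frac12f\,dR$, and $\operatorname{div}g=0$. So $dR=0$ in the interior, which is connected and dense.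

(b) The trace of \eqref{eq:critical} is $-(n-1)\Delta f-fR=n$, so $1+\Delta f=-(1+fR)/(n-1)$. Insert this in $\nabla^2f=f\operatorname{Ric}+(1+\Delta f)g$.

(c) On $\partial M$ we have $\nabla^2f=-g/(n-1)$ by (b), and $\nabla f$ is normal because $f=0$ there. For $\xi$ tangent to $\partial M$, $\xi|\nabla f|^2=2\nabla^2f(\xi,\nabla f)=0$, so $\kappa$ is constant. If $\kappa=0$, then along an inward normal geodesic $f$ starts with value $0$, first derivative $0$ and second derivative $-1/(n-1)$, so it becomes negative, which is excluded. Since $f>0$ inside, $\nabla f$ points inward. Finally $\langle\nabla_\xi\nu,\xi'\rangle=-\kappa^{-1}\nabla^2f(\xi,\xi')$.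
\end{proof}

All metrics that we construct are warped products $g=dr^2+\sum_ie^{2y_i(r)}h_i$ over an interval, with one or two factors $(N_i,h_i)$ of dimension $p_i$ and $\operatorname{Ric}_{h_i}=\mu_ih_i$. The shape operator $S\xi=\nabla_\xi\partial_r$ of the level sets of $r$ is multiplication by $y_i'$ on $TN_i$, and $H=\operatorname{tr}S=\Delta r=\sum_ip_iy_i'$. The Riccati equation $S'+S^2=-\operatorname{Rm}(\cdot,\partial_r)\partial_r$ says that a plane spanned by $\partial_r$ and a vector of $TN_i$ has curvature $-(y_i''+y_i'^2)$. Together with the Gauss and Codazzi equations for the level sets, this shows that $\operatorname{Ric}$ is diagonal, with eigenvalues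
\begin{equation}\label{eq:ricci}
\operatorname{Ric}_{rr}=-\sum_ip_i(y_i''+y_i'^2)\ \text{ on }\partial_r,\qquad \operatorname{Ric}_i=\mu_ie^{-2y_i}-y_i''-Hy_i'\ \text{ on }TN_i .
\end{equation}
For $f=f(r)$, the Hessian $\nabla^2f=f''dr^2+f'\nabla^2r$ has eigenvalues $f''$ on $\partial_r$ and $f'y_i'$ on $TN_i$, and $\Delta f=f''+Hf'$. For $\tau=\tau(r)$, since $\nabla_{\partial_r}\partial_r=0$,
\begin{equation}\label{eq:divradial}
\operatorname{div}(\tau\,dr^2)=(\tau'+H\tau)\,dr .
\end{equation}

With a single spherical factor that collapses at a center, nothing new appears.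

\begin{proposition}\label{prop:rotational}
Let $n\ge3$. If a critical metric has the form $dr^2+\varphi(r)^2g_{\mathbb S^{n-1}}$ on a ball and is smooth at the center $r=0$, then it has constant sectional curvature.
\end{proposition}

\begin{proof}
The trace-free Ricci tensor $E=\operatorname{Ric}-\frac Rng$ has an eigenvalue $\epsilon(r)$ on $\partial_r$ and the eigenvalue $-\epsilon/(n-1)$ on the spheres, that is, $E=\frac{n}{n-1}\epsilon\,dr^2-\frac{\epsilon}{n-1}g$. As $R$ is constant, $\operatorname{div}E=0$. By \eqref{eq:divradial} with $H=(n-1)\varphi'/\varphi$,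
\[
0=\frac{n}{n-1}(\epsilon'+H\epsilon)-\frac{\epsilon'}{n-1}=\epsilon'+n\frac{\varphi'}{\varphi}\epsilon .
\]
So $\epsilon\varphi^n$ is constant. At the center $\epsilon$ stays bounded and $\varphi\to0$, so the constant is zero and $\epsilon=0$. Let $K_1=-\varphi''/\varphi$ and $K_2=(1-\varphi'^2)/\varphi^2$; these are the curvatures of radial and of tangential planes and the eigenvalues of the curvature operator. By \eqref{eq:ricci} the eigenvalues of $\operatorname{Ric}$ are $(n-1)K_1$ and $K_1+(n-2)K_2$. They coincide, so $K_1=K_2$ because $n\ge3$. Thus all sectional curvatures at a point are equal, their common value is $R/(n(n-1))$, and this is constant.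
\end{proof}

The mechanism of this proof, a conserved quantity that must vanish at a singular end, returns in Lemma~\ref{lem:constraint}.

\section{The static limit}\label{sec:static}

As the radius of a spherical ball tends to $\pi/2$, its potential $\frac1{n-1}(\cos r/\cos r_1-1)$ blows up. To see a limit we normalize the size of $f$ and put a parameter on the right-hand side:
\begin{equation}\label{eq:eta}
\mathfrak L_g^*(f)=(n-1)\eta\,g,\qquad f>0\text{ in the interior},\qquad f=0\text{ on }\partial M .
\end{equation}
For $\eta>0$ this is the critical equation for $f/((n-1)\eta)$. For $\eta=0$ we call $(M,g,f)$ \emph{static}. The trace of \eqref{eq:eta} is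
\begin{equation}\label{eq:trace}
\Delta f=-\frac{R}{n-1}f-n\eta .
\end{equation}

\begin{example}\label{ex:sphere}
On the unit sphere $\mathbb S^n$, \eqref{eq:spaceform} shows that $f_\eta=(1+\eta)\cos r-\eta$ solves \eqref{eq:eta} on the ball of radius $r_1=\arccos\frac{\eta}{1+\eta}$, with $f_\eta(0)=1$. The family is analytic in $\eta$ near $0$. At $\eta=0$ it is the hemisphere with $f=\cos r$, which is static. For $\eta>0$ it consists of the critical balls. For small $\eta<0$ the ball is larger than a hemisphere and the solution $f_\eta/((n-1)\eta)$ of \eqref{eq:critical} is negative inside.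
\end{example}

So the static hemisphere is the end of a branch of critical metrics, and one may hope that other static manifolds are as well. Let $\Lambda=p+1$, and let $(N,h)$ be Einstein with $\operatorname{Ric}_h=\mu h$. On $\mathbb S^{p+1}_+\times N$ take $f=\cos r$, so that $\Delta f=-\Lambda f$. In directions tangent to the hemisphere, $\mathfrak L_g^*(f)$ has eigenvalue $(\Lambda-1-p)f=0$; in directions tangent to $N$ it has eigenvalue $(\Lambda-\mu)f$. Hence the product is static exactly when $\mu=\Lambda$. For $N$ as in Theorem~\ref{thm:main} this means $h=c^2g_N$ with $c^2=\frac{q-1}{p+1}$. The scalar curvature of this \emph{static product} is $p\Lambda+q\Lambda=(n-1)\Lambda$.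

In Example~\ref{ex:sphere} the metric stays fixed and only $f$ and the domain move. For the product this is impossible: if $f$ does not depend on the point of $N$ and solves \eqref{eq:eta} for the product metric, then by \eqref{eq:trace} the eigenvalue of $\mathfrak L_g^*(f)$ on $TN$ is $-\Delta f-\Lambda f=n\eta$, which differs from $(n-1)\eta$ unless $\eta=0$. The size of $N$ has to vary over the disc, and this leads to doubly warped products.

\section{Reduction to ordinary differential equations}\label{sec:ode}

Fix $p,q,N$ as in Theorem~\ref{thm:main}, and keep $\Lambda=p+1$, $c^2=\frac{q-1}{p+1}$. Consider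
\[
g=dr^2+\varphi^2g_{\mathbb S^p}+\psi^2g_N,\qquad \varphi=e^{y(r)},\quad\psi=c\,e^{v(r)},\quad f=f(r),\quad H=py'+qv' .
\]
The constant $c$ is chosen so that $(q-1)\psi^{-2}=\Lambda e^{-2v}$. We look for solutions of \eqref{eq:eta} with $R=(n-1)\Lambda$. For these $\Delta f=-\Lambda f-n\eta$, and given this equation, \eqref{eq:eta} says that the tensor
\[
T=\nabla^2f-f\operatorname{Ric}+(\eta+\Lambda f)\,g
\]
vanishes, because
\begin{equation}\label{eq:reduction}
\mathfrak L_g^*(f)=(\Lambda f+n\eta)g+T-(\eta+\Lambda f)g=T+(n-1)\eta\,g .
\end{equation}
By \eqref{eq:ricci}, $T$ is diagonal with eigenvalues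
\begin{align}
T_\varphi&=f'y'+f\big[y''+Hy'-(p-1)e^{-2y}+\Lambda\big]+\eta,\nonumber\\
T_\psi&=f'v'+f\big[v''+Hv'-\Lambda e^{-2v}+\Lambda\big]+\eta,\nonumber\\
\tau&=f''+pf(y''+y'^2)+qf(v''+v'^2)+\Lambda f+\eta\label{eq:tau}
\end{align}
on $T\mathbb S^p$, $TN$ and $\partial_r$. This gives four equations for three functions. We take the equation for $\Delta f$ and $T_\varphi=T_\psi=0$ as evolution equations,
\begin{align}
f''+Hf'&=-\Lambda f-n\eta,\tag{S1}\label{S1}\\
y''+(H+f'/f)\,y'&=(p-1)e^{-2y}-\Lambda-\eta/f,\tag{S2}\label{S2}\\
v''+(H+f'/f)\,v'&=\Lambda e^{-2v}-\Lambda-\eta/f,\tag{S3}\label{S3}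
\end{align}
and call this system (S). It is autonomous, invariant under the reflections $r\mapsto\mathrm{const}-r$, and invariant under $(f,\eta)\mapsto(\lambda f,\lambda\eta)$ for $\lambda>0$. On the open set $\{f>0\}$ of the phase space $\mathbb R^6\ni(f,f',y,y',v,v')$ it is a first-order system whose right-hand side is analytic in the phase variables and $\eta$. The fourth equation $\tau=0$ turns out to be a first-order constraint that (S) propagates.

\begin{lemma}\label{lem:constraint}
For a solution of \textup{(S)} on an interval where $f>0$, the function $\tau f\varphi^{2p}\psi^{2q}$ is constant, and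
\begin{equation}\label{eq:twoforms}
\tau=-f\big(R-(n-1)\Lambda\big)=\mathcal C,
\end{equation}
where
\[
\mathcal C=f\big[p(p-1)e^{-2y}+q\Lambda e^{-2v}-(n-1)\Lambda+py'^2+qv'^2-H^2\big]-2Hf'-2(n-1)\eta .
\]
\end{lemma}

\begin{proof}
By \eqref{S2} and \eqref{S3}, $T=\tau\,dr^2$. By \eqref{S1},
\[
\tau=\operatorname{tr}T=\Delta f-fR+n\eta+n\Lambda f=-f\big(R-(n-1)\Lambda\big).
\]
In particular $R'=-(\tau/f)'$. By \eqref{eq:div} and $d\Delta f=-\Lambda\,df$ we have $\operatorname{div}T=-\Lambda\,df-\frac12f\,dR+\Lambda\,df=-\frac12f\,dR$. Comparing with \eqref{eq:divradial},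
\[
\tau'+H\tau=\tfrac12f(\tau/f)'=\tfrac12\tau'-\tfrac12\tau f'/f,
\]
so $\tau'+(2H+f'/f)\tau=0$. Since $2H+f'/f$ is the logarithmic derivative of $f\varphi^{2p}\psi^{2q}$, the first claim follows.

For the formula $\tau=\mathcal C$, insert into \eqref{eq:tau} the second derivatives given by (S):
\begin{align*}
f''&=-Hf'-\Lambda f-n\eta,\\
fy''&=f\big[(p-1)e^{-2y}-\Lambda-Hy'\big]-f'y'-\eta,\\
fv''&=f\big[\Lambda e^{-2v}-\Lambda-Hv'\big]-f'v'-\eta .
\end{align*}
With $p+q=n-1$, the terms $\Lambda f$ without exponential factor have total coefficient $-1-p-q+1=-(n-1)$, the terms $\eta$ have total coefficient $-n-p-q+1=-2(n-1)$, the terms with $f'$ add up to $-Hf'-f'(py'+qv')=-2Hf'$, and $-fH(py'+qv')=-fH^2$.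
\end{proof}

The weight $f\varphi^{2p}\psi^{2q}$ vanishes both at the center of the disc, where $\varphi=0$, and at the boundary, where $f=0$. So a solution of (S) that is smooth at either end satisfies the constraint automatically.

The static product is the \emph{background solution}
\[
\eta=0,\qquad f=\cos r,\qquad y=\log\sin r,\qquad v=0,\qquad 0<r<\pi/2 .
\]
Indeed $H=p\cot r$; \eqref{S1} reads $-\cos r-p\cos r=-\Lambda\cos r$; the left side of \eqref{S2} is $-\csc^2r+(p\cot r-\tan r)\cot r=(p-1)\csc^2r-(p+1)$; and both sides of \eqref{S3} vanish.

A direct perturbation argument meets the difficulty that (S) is singular at both ends of the interval, at $r=0$ through $y'\sim1/r$ and at the boundary through $f'/f$, and that the position $r_1$ of the boundary is unknown. We therefore solve from each end separately and match at $r=\pi/4$. Fix $\eta$. The solutions that are smooth at the center and normalized by $f(0)=1$ will depend on one parameter, $v_0=v(0)$. The solutions that are smooth at the boundary will depend on four: $r_1$, $\kappa=-f'(r_1)$, $y_1=y(r_1)$ and $v_1=v(r_1)$. All of them lie on the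 five-dimensional hypersurface $\{\mathcal C=0\}$ of the phase space. Matching is thus a system of five equations in five unknowns, solved at $\eta=0$ by the background.

Example~\ref{ex:sphere} is the formal case $q=0$, $n=p+1$, in which $v$ and \eqref{S3} are absent and the matched solution is explicit: $f=(1+\eta)\cos r-\eta$, $y=\log\sin r$, $\cos r_1=\frac{\eta}{1+\eta}$, $\kappa=(1+\eta)\sin r_1=\sqrt{1+2\eta}$. What is new for $q\ge2$ is equation \eqref{S3}, to which we turn.

\section{The linearized equation for the Einstein factor}\label{sec:spectral}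

Suppose a smooth family of solutions of (S) passes through the background, and let $\delta f,\delta y,\delta v,\delta\eta$ be the derivatives along the family at a fixed $r\in(0,\pi/2)$. In \eqref{S3} the coefficient $H+f'/f$ multiplies $v'$, and $1/f$ multiplies $\eta$; both $v'$ and $\eta$ vanish on the background. Hence $\delta f$ and $\delta y$ drop out of the linearization of \eqref{S3}, which is
\begin{equation}\label{eq:linv}
\big(L+2(p+1)\big)\,\delta v=-\frac{\delta\eta}{\cos r},\qquad Lu=u''+(p\cot r-\tan r)u'=\frac{(wu')'}{w},
\end{equation}
with $w=\sin^pr\cos r$. The matching problem can be solved for small $\eta$ if the homogeneous equation has no nonzero solution that is regular at both ends. The zeroth-order term $2(p+1)$ has the unfavorable sign: $-L$ is a nonnegative operator for the weight $w$, and we must show that the positive number $2(p+1)$ is not one of its eigenvalues.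

Take the smallest case $p=1$, which with $N=\mathbb S^2$ gives $n=4$ and $M=D^2\times\mathbb S^2$. Here $w=\frac12\sin2r$, and in the variable $\vartheta=2r\in(0,\pi)$ the equation $(L+4)u=0$ becomes
\[
u_{\vartheta\vartheta}+\cot\vartheta\,u_\vartheta+u=0 .
\]
This is Legendre's equation, the eigenvalue equation for rotationally symmetric functions on the unit $2$-sphere, with eigenvalue $1$, which is not of the form $j(j+1)$. To see by hand that a regular solution vanishes, integrate $(wu')'+4wu=0$ over $(0,\pi/2)$: since $w=0$ at both ends, $\int wu=0$. Next put $x=\sin^2r$. Then $Lx=4-8x$, so $(L+4)x=4-4x$, and integration by parts gives $0=\int wx(L+4)u=\int wu(4-4x)$, hence $\int wux=0$. Continuing with $x^2,x^3,\dots$ kills all moments of $u$. The same recursion works for every $p$.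

\begin{lemma}\label{lem:spectral}
Let $p\ge1$ and let $u\in C^2((0,\pi/2))$ satisfy $(L+2(p+1))u=0$, with $u$ continuous on $[0,\pi/2]$ and $u'$ bounded. Then $u=0$.
\end{lemma}

\begin{proof}
Let $x=\sin^2r$. Then $x'^2=4x(1-x)$, $x''=2-4x$ and $(p\cot r-\tan r)x'=2p(1-x)-2x$, so on functions of $x$
\[
L=4x(1-x)\partial_x^2+2\big[(p+1)-(p+3)x\big]\partial_x ,
\]
and therefore
\[
Lx^j=2j(2j+p-1)\,x^{j-1}-\lambda_jx^j,\qquad \lambda_j=2j(2j+p+1).
\]
We have $\lambda_0=0<2(p+1)<2(p+3)=\lambda_1\le\lambda_j$ for $j\ge1$, so $\lambda_j\ne2(p+1)$ for all $j$. Let $m_j=\int_0^{\pi/2}wux^j\,dr$. Green's identity gives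
\[
\int_0^{\pi/2}wu\,\big(L+2(p+1)\big)x^j\,dr=\Big[w\big(u(x^j)'-x^ju'\big)\Big]_0^{\pi/2}=0,
\]
since $u,u'$ are bounded and $w\to0$ at both ends. Hence $2(p+1)m_0=0$ and $\big(\lambda_j-2(p+1)\big)m_j=2j(2j+p-1)m_{j-1}$ for $j\ge1$, and by induction all $m_j$ vanish. Since $r\mapsto x$ is a homeomorphism of $[0,\pi/2]$ onto $[0,1]$, the Weierstrass approximation theorem provides polynomials in $x$ that converge uniformly to $u$. So $\int wu^2=0$.
\end{proof}

\begin{remark}
The metric $dr^2+\sin^2r\,g_{\mathbb S^p}+\cos^2r\,d\vartheta^2$ is the round metric of $\mathbb S^{p+2}\subset\mathbb R^{p+1}\times\mathbb R^2$, and $L$ is its Laplacian on functions of $r$. This explains the numbers $\lambda_j=k(k+p+1)$, $k=2j$.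
\end{remark}

\section{A singular initial value problem}\label{sec:singular}

At each end, (S) can be written as a regular system coupled to a system of the form $tY'=-AY+\cdots$. The scalar equation $tY'=-aY+h(t)$ shows what to expect. If $a>0$, the homogeneous solutions $Ct^{-a}$ are unbounded, and there is exactly one analytic solution, with Taylor coefficients $Y_j=h_j/(a+j)$: no initial value can be prescribed for $Y$. A condition on $a$ is needed, since $tY'=jY+t^j$ with an integer $j\ge0$ has no analytic solution.

We use two textbook facts. \emph{The holomorphic implicit function theorem}: if $\mathcal B$ is a complex Banach space, $\mathcal F$ is holomorphic from a neighborhood of $(z_*,\mu_*)\in\mathcal B\times\mathbb C^d$ to $\mathcal B$, $\mathcal F(z_*,\mu_*)=0$ and $D_z\mathcal F(z_*,\mu_*)$ is an isomorphism, then there are a ball $B$ about $z_*$ and a neighborhood $O$ of $\mu_*$ such that for each $\mu\in O$ the equation $\mathcal F(z,\mu)=0$ has exactly one solution $z(\mu)\in B$, and $z(\mu)$ is holomorphic in $\mu$. \emph{Analytic dependence}: if an analytic system of ordinary differential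 equations with parameters has a solution on a compact interval, then for nearby initial data and parameters the solution exists on that interval and is jointly analytic in time, data and parameters.

\begin{lemma}\label{lem:singular}
Let $A$ be a real $d_2\times d_2$ matrix whose eigenvalues have positive real part, and let $\alpha_*\in\mathbb R^{d_1}$, $\lambda_*\in\mathbb R$. Let $G_1(t,\xi,\beta,\lambda)\in\mathbb C^{d_1}$ and $G_2(t,\xi,\gamma,\lambda)\in\mathbb C^{d_2}$ be holomorphic for $t\in\mathbb C$ and $\gamma\in\mathbb C^{d_2}$ near $0$, $\xi$ near $\alpha_*$, $\lambda$ near $\lambda_*$ and all $\beta\in\mathbb C^{d_2}$, and real for real arguments. Consider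
\begin{equation}\label{eq:singular}
X'=G_1(t,X,Y,\lambda),\qquad tY'=-AY+G_2(t,X,tY,\lambda),\qquad X(0)=\alpha .
\end{equation}
\begin{itemize}
\item[(a)] There is $\varepsilon>0$ such that for all real $(\alpha,\lambda)$ near $(\alpha_*,\lambda_*)$ problem \eqref{eq:singular} has a real solution on $|t|<\varepsilon$ that is jointly analytic in $(t,\alpha,\lambda)$.
\item[(b)] If $(X^*,Y^*)$ is a given real analytic solution near $t=0$ for $(\alpha_*,\lambda_*)$, then $\varepsilon$ can be chosen so that it is the member of the family at $(\alpha_*,\lambda_*)$.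
\item[(c)] If $G_1(-t,\xi,\beta,\lambda)=-G_1(t,\xi,\beta,\lambda)$ and $G_2(-t,\xi,-\gamma,\lambda)=G_2(t,\xi,\gamma,\lambda)$, then the solutions in \textup{(a)} are even in $t$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Inverting the singular operator.} For $0<\sigma\le1$ let $\sigma^{A-1}=\sigma^{-1}\exp(A\log\sigma)$. The assumption on $A$ gives $\|\sigma^{A-1}\|\le C\sigma^{a-1}$ with some $a>0$, so $\int_0^1\|\sigma^{A-1}\|\,d\sigma<\infty$, and $\int_0^1\sigma^{A-1}\sigma^j\,d\sigma=(A+j)^{-1}$ for all integers $j\ge0$. If $Y$ and $h$ are holomorphic on a disc about $0$, then $tY'+AY=h$ holds if and only if the Taylor coefficients satisfy $Y_j=(A+j)^{-1}h_j$, that is, if and only if $Y=\mathcal Kh$ with $(\mathcal Kh)(t)=\int_0^1\sigma^{A-1}h(\sigma t)\,d\sigma$.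

\emph{Rescaling.} The operator $t\,d/dt$ is invariant under dilations, so we put $t=\varepsilon\theta$ and treat the size $\varepsilon$ of the interval as a parameter; at $\varepsilon=0$ the problem becomes trivial, because $G_2$ depends on $Y$ only through $tY$. Let $\mathcal A$ be the Banach algebra of functions that are continuous on $|\theta|\le1$ and holomorphic inside, with the supremum norm, and let $\mathcal B=\mathcal A^{d_1}\times\mathcal A^{d_2}$. For $\varepsilon\neq0$, problem \eqref{eq:singular} on $|t|<|\varepsilon|$ in the class $\mathcal B$ is equivalent to $\mathcal F(X,Y;\varepsilon,\alpha,\lambda)=0$, where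
\[
\mathcal F=\big(X-\alpha-\varepsilon\,\mathcal J\big[G_1(\varepsilon\theta,X,Y,\lambda)\big],\ Y-\mathcal K\big[G_2(\varepsilon\theta,X,\varepsilon\theta Y,\lambda)\big]\big)
\]
and $(\mathcal Jh)(\theta)=\theta\int_0^1h(\sigma\theta)\,d\sigma$ is the primitive of $h$ that vanishes at $0$. The operators $\mathcal J$ and $\mathcal K$ are linear and bounded. Let $\beta_*=A^{-1}G_2(0,\alpha_*,0,\lambda_*)\in\mathbb R^{d_2}$ and regard $(\alpha_*,\beta_*)$ as a constant element of $\mathcal B$. If $G$ is holomorphic near a point $\zeta_*\in\mathbb C^d$, its Taylor series at $\zeta_*$ converges absolutely on a closed polydisc, so it converges in norm when elements $\zeta_*+\delta$ with $\delta\in\mathcal A^d$ small are substituted; thus $\delta\mapsto G(\zeta_*+\delta)$ is holomorphic. The arguments $(\varepsilon\theta,X,Y,\lambda)$ and $(\varepsilon\theta,X,\varepsilon\theta Y,\lambda)$ are polynomial in $(X,Y,\varepsilon,\lambda)$ and constant at the base point $(\alpha_*,\beta_*;0,\alpha_*,\lambda_*)$. Hence $\mathcal F$ is holomorphic near the base point. There $\mathcal F=0$, because $\mathcal K$ acts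 on constants as $A^{-1}$, and the derivative in $(X,Y)$ is
\[
(\delta X,\delta Y)\mapsto\big(\delta X,\ \delta Y-\mathcal K[\partial_\xi G_2(0,\alpha_*,0,\lambda_*)\,\delta X]\big),
\]
which is triangular with identities on the diagonal, hence an isomorphism. The implicit function theorem gives a ball $B\subset\mathcal B$ about $(\alpha_*,\beta_*)$ and, for $(\varepsilon,\alpha,\lambda)$ near $(0,\alpha_*,\lambda_*)$, a unique zero of $\mathcal F$ in $B$, holomorphic in the parameters.

(a) Fix a small $\varepsilon>0$. The expansion of the zero in powers of $(\alpha-\alpha_*,\lambda-\lambda_*)$ has coefficients in $\mathcal B$ and converges in $\mathcal B$, hence uniformly in $\theta$ and locally uniformly in the parameters; so the sum is jointly holomorphic for $|\theta|<1$. For real $\alpha,\lambda$ the function $\theta\mapsto\overline{(X,Y)(\bar\theta)}$ is again a zero in $B$, so by uniqueness $(X,Y)$ is real on the real axis.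

(b) Putting $t=0$ in the second equation gives $Y^*(0)=\beta_*$. The functions $X^*,Y^*$ extend holomorphically to a disc, where they still solve \eqref{eq:singular}, and $(X^*,Y^*)(\varepsilon\,\cdot)\to(\alpha_*,\beta_*)$ in $\mathcal B$ as $\varepsilon\to0$. For small $\varepsilon$ this is a zero in $B$, hence the zero.

(c) Let $(\hat X,\hat Y)(t)=(X,Y)(-t)$. Then $\hat X'(t)=-G_1(-t,\hat X,\hat Y,\lambda)=G_1(t,\hat X,\hat Y,\lambda)$ and $t\hat Y'(t)=-A\hat Y+G_2(-t,\hat X,-t\hat Y,\lambda)=-A\hat Y+G_2(t,\hat X,t\hat Y,\lambda)$. So $(\hat X,\hat Y)$ is a zero in $B$ and equals $(X,Y)$.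
\end{proof}

\section{Solutions that are smooth at the center}\label{sec:center}

\begin{proposition}\label{prop:center}
There are $\varepsilon>0$ and, for $(v_0,\eta)$ near $(0,0)$, solutions $(f,y,v)$ of \textup{(S)} on $0<r<\pi/4+\varepsilon$ with $f>0$, such that:
\begin{itemize}
\item[(a)] $f$, $v$ and $y-\log r$ are jointly analytic in $(r,v_0,\eta)$ for $-\varepsilon<r<\pi/4+\varepsilon$, with $f(0)=1$ and $v(0)=v_0$;
\item[(b)] $g$ and $f$ extend smoothly to $\{x\in\mathbb R^{p+1}:|x|<\pi/4+\varepsilon\}\times N$, where $r=|x|$;
\item[(c)] the solution at $(0,0)$ is the background;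
\item[(d)] $\tau=\mathcal C=0$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Unknowns.} Smoothness at the center asks for $f$ and $v$ even and $\varphi=r(1+O(r^2))$ odd. We build these orders of vanishing into the unknowns:
\[
f=e^{\ell},\quad \ell'=rU,\qquad v'=rV,\qquad y=\log r+z,\quad z=r^2\zeta,\quad z'=rZ .
\]
The unknown $\zeta$ is needed because $e^{-2y}=r^{-2}e^{-2z}$ contains $z/r^2$. Write $1-e^{-2x}=2x+x^2\omega(x)$ with $\omega$ entire, and $W=rU+q\,rV+p\,rZ$, so that $H+f'/f=\frac pr+W$. The relation $z'=2r\zeta+r^2\zeta'=rZ$ reads $r\zeta'=-2\zeta+Z$. In \eqref{S1} divided by $f$ the left side is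
\[
\ell''+(H+\ell')\ell'=U+rU'+pU+rU\,W .
\]
The left side of \eqref{S3} is the same expression with $V$ in place of $U$, namely $V+rV'+pV+rV\,W$. In \eqref{S2}, using $W/r=U+qV+pZ$, the left side is
\[
-\frac1{r^2}+Z+rZ'+\Big(\frac pr+W\Big)\Big(\frac1r+rZ\Big)=\frac{p-1}{r^2}+rZ'+(2p+1)Z+qV+U+rZ\,W,
\]
and the right side is $\frac{p-1}{r^2}-(p-1)\big[2\zeta+(r\zeta)^2\omega(r\cdot r\zeta)\big]-\Lambda-\eta e^{-\ell}$. The poles cancel, and for $r>0$ the system (S) is equivalent to $\ell'=rU$, $v'=rV$ together with
\begin{align*}
rU'&=-(p+1)U-\Lambda-n\eta e^{-\ell}-rU\,W,\\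
rV'&=-(p+1)V+\Lambda(e^{-2v}-1)-\eta e^{-\ell}-rV\,W,\\
r\zeta'&=-2\zeta+Z,\\
rZ'&=-U-qV-2(p-1)\zeta-(2p+1)Z\\
&\qquad-\Lambda-\eta e^{-\ell}-(p-1)(r\zeta)^2\omega(r\cdot r\zeta)-rZ\,W .
\end{align*}

\emph{Local solution.} This is \eqref{eq:singular} with $t=r$, $X=(\ell,v)$, $Y=(U,V,\zeta,Z)$, $\lambda=\eta$, $G_1=(tU,tV)$ and
\[
A=\begin{pmatrix}p+1&0&0&0\\0&p+1&0&0\\0&0&2&-1\\1&q&2(p-1)&2p+1\end{pmatrix}.
\]
The remaining terms form $G_2$; they are entire functions of $t$, $X$, $\eta$ and $\gamma=rY$. The matrix is block triangular, and its lower block has trace $2p+3$ and determinant $2(2p+1)+2(p-1)=6p$, so the eigenvalues are $p+1,p+1,3,2p$, all positive because $p\ge1$. The symmetry hypothesis of Lemma~\ref{lem:singular}(c) holds: $G_1$ is odd in $t$, and $G_2$ depends on $(t,\gamma)$ only through products of two components of $\gamma$ and through $t\cdot r\zeta$. We take $X(0)=(0,v_0)$ and obtain a family of even analytic functions near $r=0$. The background has $\ell=\log\cos r$, $v=V=0$, $U=-\frac{\tan r}r$, $\zeta=r^{-2}\log\frac{\sin r}r$, $Z=r^{-1}(\cot r-r^{-1})$, all analytic at $0$, so by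 Lemma~\ref{lem:singular}(b) it is the member at $(0,0)$.

\emph{Continuation.} Fix a small $r_0>0$ in the domain. The data $(f,f',y,y',v,v')(r_0)$ are analytic in $(v_0,\eta)$, and the background solves the regular system (S) on $[r_0,\pi/4+\varepsilon]$ with $f>0$. Analytic dependence extends the family to this interval. This proves (a) and (c).

\emph{Smoothness.} Since $\zeta$ is even, $\varphi^2-r^2=r^2(e^{2r^2\zeta}-1)=r^4h(r^2)$ with $h$ analytic near $0$. In Cartesian coordinates $dr^2+r^2g_{\mathbb S^p}=|dx|^2$ and $r\,dr=x\cdot dx$, so $r^4g_{\mathbb S^p}=|x|^2|dx|^2-(x\cdot dx)^2$ and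
\[
g=|dx|^2+h(|x|^2)\big(|x|^2|dx|^2-(x\cdot dx)^2\big)+\psi^2g_N .
\]
The even analytic functions $f$ and $\psi$ are analytic functions of $|x|^2$. This proves (b).

\emph{Constraint.} By (b), $T$ is a smooth tensor near $r=0$, so $\tau=T(\partial_r,\partial_r)$ is bounded, while $\varphi^{2p}\to0$ because $p\ge1$. The constant in Lemma~\ref{lem:constraint} is zero, which gives (d).
\end{proof}

\section{Solutions that are smooth at the boundary}\label{sec:boundary}

Let $s=r_1-r$ be the distance to the boundary and let a dot denote $d/ds$. By reflection invariance (S) has the same form in $s$, with $H$ replaced by $p\dot y+q\dot v$; the expressions $\tau$ and $\mathcal C$ are invariant as well, since they are even in the first derivatives.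

\begin{proposition}\label{prop:boundary}
There are $\varepsilon>0$ and, for $(\kappa,y_1,v_1,\eta)$ near $(1,0,0,0)$, functions $a>0$, $y$, $v$, jointly analytic in $(s,\kappa,y_1,v_1,\eta)$ for $-\varepsilon<s<\pi/4+\varepsilon$, such that $(f,y,v)$ with $f=sa$ solves \textup{(S)} for $s>0$, and:
\begin{itemize}
\item[(a)] $(a,y,v)(0)=(\kappa,y_1,v_1)$ and $\dot y(0)=\dot v(0)=-\eta/\kappa$;
\item[(b)] the solution at $(1,0,0,0)$ is the background $f=\sin s$, $y=\log\cos s$, $v=0$;
\item[(c)] $\tau=\mathcal C=0$.
\end{itemize}
\end{proposition}

\begin{proof}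
\emph{Unknowns.} For a solution that is smooth up to $s=0$, the equations $T_\varphi=T_\psi=0$ at $f=0$ force $\dot f\dot y=\dot f\dot v=-\eta$. So with $f=sa$ the products $a\dot y$ and $a\dot v$ equal $-\eta$ at $s=0$, and we put
\[
\dot a=b,\qquad \dot y=P=\frac{-\eta+s\rho}{a},\qquad \dot v=Q=\frac{-\eta+s\chi}{a},\qquad J=pP+qQ .
\]
(In Example~\ref{ex:sphere}, $\dot y(0)=-\cot r_1=-\eta/\sqrt{1+2\eta}=-\eta/\kappa$.) Equation \eqref{S2} multiplied by $f$ reads $(f\dot y)^{\cdot}=f\big[(p-1)e^{-2y}-\Lambda-JP\big]-\eta$. As $f\dot y=-\eta s+s^2\rho$, the left side is $-\eta+2s\rho+s^2\dot\rho$; the terms $-\eta$ cancel and we divide by $s$. Equation \eqref{S3} multiplied by $f$ reads $(f\dot v)^{\cdot}=f\big[\Lambda e^{-2v}-\Lambda-JQ\big]-\eta$ with $f\dot v=-\eta s+s^2\chi$, and the same two steps apply. In \eqref{S1} we have $\dot f=a+sb$, $\ddot f=2b+s\dot b$ and $aJ=-(n-1)\eta+s(p\rho+q\chi)$, so it reads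
\[
2b+s\dot b-(n-1)\eta+s(p\rho+q\chi)+sb\,J=-\Lambda sa-n\eta .
\]
Thus, for $s>0$ and $a>0$, (S) is equivalent to $\dot a=b$, $\dot y=P$, $\dot v=Q$ together with
\begin{align*}
s\dot b&=-2b-\eta-p\,s\rho-q\,s\chi-sb\,J-\Lambda sa,\\
s\dot\rho&=-2\rho+a\big[(p-1)e^{-2y}-\Lambda-JP\big],\\
s\dot\chi&=-2\chi+a\big[\Lambda e^{-2v}-\Lambda-JQ\big].
\end{align*}

\emph{Solution.} This is \eqref{eq:singular} with $t=s$, $X=(a,y,v)$ near $(1,0,0)$, $Y=(b,\rho,\chi)$, $\lambda=\eta$ and $A=2I$: the functions $P,Q,J$ depend on $Y$ only through $sY$ and are holomorphic for $a\ne0$. Lemma~\ref{lem:singular} gives a family near $s=0$ that satisfies (a). The background has $a=\frac{\sin s}s$, $b=\dot a$, $\rho=-a\frac{\tan s}s$, $\chi=0$, all analytic at $0$, so it is the member at $(1,0,0,0)$. From a small $s_0>0$ the family extends to $[s_0,\pi/4+\varepsilon]$ by analytic dependence for the regular system (S), and there $a=f/s$ is analytic. For parameters close to $(1,0,0,0)$, $a$ is uniformly close to $\frac{\sin s}{s}$, hence positive.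

\emph{Constraint.} Since $f,y,v$ are analytic at $s=0$, formula \eqref{eq:tau} shows that $\tau$ is bounded near $s=0$, and so are $\varphi,\psi$, while $f\to0$. The constant in Lemma~\ref{lem:constraint} is zero.
\end{proof}

\section{Matching}\label{sec:matching}

Place the boundary at $r=r_1$, with $r_1$ near $\pi/2$, and regard the boundary family as functions of $r$ through $s=r_1-r$. Primes denote $d/dr$. The mismatch at $r=\pi/4$ is
\[
\mathcal M(v_0,\kappa,y_1,v_1,r_1;\eta)=(f,y,y',v,v')_{\mathrm{center}}(\tfrac\pi4)-(f,y,y',v,v')_{\mathrm{boundary}}(\tfrac\pi4)\in\mathbb R^5 .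
\]
It is analytic near $o=(0,1,0,0,\frac\pi2;0)$ and $\mathcal M(o)=0$. The sixth phase variable $f'$ is omitted because the constraint determines it: $\mathcal C$ is affine in $f'$ with coefficient $-2H$, and on the background $H(\pi/4)=p\ne0$.

\begin{lemma}\label{lem:nondeg}
The derivative of $\mathcal M$ at $o$ with respect to its first five variables is invertible.
\end{lemma}

\begin{proof}
Let $(\delta v_0,\delta\kappa,\delta y_1,\delta v_1,\delta r_1)$ be in the kernel. Differentiate both families in this direction at $o$, with $r$ and $\eta=0$ fixed. This gives a center variation and a boundary variation $(\delta f,\delta y,\delta v)$, analytic on neighborhoods of $[0,\pi/4]$ and of $[\pi/4,\pi/2]$ by Propositions~\ref{prop:center} and~\ref{prop:boundary}. In the open interval $(0,\pi/2)$ both satisfy the linearizations at the background of (S) and of $\mathcal C=0$. At $r=\pi/4$ they have the same $\delta f,\delta y,\delta y',\delta v,\delta v'$.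

\emph{Step 1: the center variation vanishes.} Both functions $\delta v$ solve \eqref{eq:linv} with $\delta\eta=0$ near $\pi/4$ and have the same value and derivative there, so they coincide near $\pi/4$ and define one solution on $(0,\pi/2)$, analytic up to both ends. By Lemma~\ref{lem:spectral} it is zero. In particular $\delta v_0=\delta v(0)=0$. The center variation is $\delta v_0$ times the derivative of the center family in $v_0$, so it vanishes identically.

\emph{Step 2: the boundary variation vanishes.} By Step 1 it has $\delta f=\delta y=\delta y'=\delta v=\delta v'=0$ at $\pi/4$. The linearized constraint at $\pi/4$ then reduces to $-2p\,\delta f'=0$. All six phase variables vanish at $\pi/4$, and the linearization of (S) is a regular linear system on $(0,\pi/2)$, so $\delta f=\delta y=\delta v=0$ on $[\pi/4,\pi/2)$, and on $[\pi/4,\pi/2]$ by continuity.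

\emph{Step 3: the parameters vanish.} Let $\delta a$ be the derivative of $a$ at fixed $s$ in the direction $(\delta\kappa,\delta y_1,\delta v_1)$. Since $f=sa$, $s=r_1-r$ and $\dot f=\cos s$ on the background, $\delta f=s\,\delta a+\cos s\,\delta r_1$. At $s=0$ this gives $\delta r_1=0$. Then $s\,\delta a=0$, so $\delta\kappa=\delta a(0)=0$. With $\delta r_1=0$ the variations at fixed $r$ and at fixed $s$ agree, so $\delta y_1=\delta y(\pi/2)=0$ and $\delta v_1=\delta v(\pi/2)=0$. The $5\times5$ matrix is injective, hence invertible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]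
By Lemma~\ref{lem:nondeg} and the analytic implicit function theorem there are analytic functions $v_0,\kappa,y_1,v_1,r_1$ of $\eta$ near $0$, with values $0,1,0,0,\frac\pi2$ at $\eta=0$, along which $\mathcal M=0$. For small $|\eta|$ the two solutions agree at $r=\pi/4$ in $f,y,y',v,v'$, hence in $H$, which is close to $p$. Both satisfy $\mathcal C=0$, so they agree in $f'$. By uniqueness for the regular system (S) they coincide near $\pi/4$ and form one solution on $(0,r_1)$ with $\tau=0$.

Let $D^{p+1}=\{|x|\le r_1\}\subset\mathbb R^{p+1}$, $\varphi_\eta=e^y$ and $\psi_\eta=ce^v$. By Proposition~\ref{prop:center}(b), $g_\eta$ and $f$ are smooth near the center, and by Proposition~\ref{prop:boundary}, $f,y,v$ are analytic up to $r=r_1$. So $g_\eta$ is a smooth metric and $f$ a smooth function on $M=D^{p+1}\times N$. We have $f>0$ on $[0,\pi/4]$, and $f=sa$ with $a>0$ on $[\pi/4,r_1]$; thus $f\ge0$ and $f^{-1}(0)=\partial M$. Since $T_\varphi=T_\psi=\tau=0$, we have $T=0$ for $0<r<r_1$, and \eqref{eq:reduction} gives $\mathfrak L_{g_\eta}^*(f)=(n-1)\eta g_\eta$ there and, by continuity, on $M$. For $\eta>0$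 the function $f/((n-1)\eta)$ is a potential. Finally $R=(n-1)(p+1)$ by \eqref{eq:twoforms}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
By Proposition~\ref{prop:boundary}(a), $y'(r_1)=v'(r_1)=\eta/\kappa(\eta)$, so $\partial M$ is umbilic with mean curvature $h(\eta)=(n-1)\eta/\kappa(\eta)$ for the outward normal. This function is analytic with $h(0)=0$ and $h'(0)=n-1$, so it is positive and strictly increasing for small $\eta>0$. The number $h^2/R$ is invariant under homotheties, and $R$ does not depend on $\eta$; so the $g_\eta$ are pairwise non-homothetic for small $\eta$. By Propositions~\ref{prop:center} and~\ref{prop:boundary} and the analyticity of the parameters in $\eta$, the functions $\varphi_\eta(r)$ and $\psi_\eta(r)$ are jointly analytic in $(r,\eta)$ on a neighborhood of $[0,\pi/2]\times\{0\}$ and equal $\sin r$ and $c$ at $\eta=0$. This gives the convergence.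
\end{proof}

\begin{remark}\label{rem:hypotheses}
The hypothesis $p\ge1$ makes $\partial M$ connected; in the construction it makes the eigenvalue $2p$ of $A$ in Proposition~\ref{prop:center} positive, makes the weight of Lemma~\ref{lem:constraint} vanish at the center, and makes the coefficient $-2p$ of $f'$ in the constraint nonzero. The factor $N$ must have positive Einstein constant for the product to be static (Section~\ref{sec:static}), which excludes $q=1$; a circle would also destroy simple connectivity. So the method needs $n=p+q+1\ge4$. Simple connectivity of $N$ is used only in Corollary~\ref{cor:answer}, and the sign of $\eta$ only to make the potential nonnegative.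
\end{remark}

\section{Dimension three}\label{sec:three}

In dimension three the topological hypotheses force the boundary to be a sphere, and the Gauss--Bonnet theorem turns the boundary information of Lemma~\ref{lem:basic} into an identity.

\begin{proposition}\label{prop:three}
Let $(M^3,g)$ be a critical metric with potential $f$, with $M$ simply connected and $\partial M$ connected. Let $\kappa=|\nabla f|$ on $\partial M$, a positive constant, and let $E=\operatorname{Ric}-\frac R3g$. Then
\begin{equation}\label{eq:three}
\frac2\kappa\int_Mf|E|^2=8\pi-\Big(\frac R3+\frac1{2\kappa^2}\Big)|\partial M| .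
\end{equation}
In particular $\big(\frac R3+\frac1{2\kappa^2}\big)|\partial M|\le8\pi$, with equality if and only if $(M,g)$ is a geodesic ball in a simply connected space form, contained in an open hemisphere in the spherical case.
\end{proposition}

For the Euclidean ball of radius $r_1$ we have $\kappa=r_1/2$, and the right side of \eqref{eq:three} is $8\pi-2r_1^{-2}\cdot4\pi r_1^2=0$.

\begin{proof}
\emph{The identity.} As $R$ is constant, $\operatorname{div}E=0$. By Lemma~\ref{lem:basic}(b) the trace-free part of $\nabla^2f$ is $fE$, so $\operatorname{div}\big(E(\nabla f,\cdot)\big)=\langle E,\nabla^2f\rangle=f|E|^2$. With $\nabla f=-\kappa\nu$ on $\partial M$, the divergence theorem gives $\int_Mf|E|^2=-\kappa\int_{\partial M}E(\nu,\nu)$. The Gauss equation for a hypersurface with second fundamental form $\mathrm{II}$ is $R_{\partial M}=R-2\operatorname{Ric}(\nu,\nu)+(\operatorname{tr}\mathrm{II})^2-|\mathrm{II}|^2$. Both principal curvatures equal $\frac1{2\kappa}$ by Lemma~\ref{lem:basic}(c), so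
\[
-2E(\nu,\nu)=R_{\partial M}-\frac R3-\frac1{2\kappa^2}.
\]
Since $M$ is simply connected, it is orientable, and Lefschetz duality gives $H_2(M,\partial M;\mathbb Q)\cong H^1(M;\mathbb Q)=0$. The exact sequence $H_2(M,\partial M;\mathbb Q)\to H_1(\partial M;\mathbb Q)\to H_1(M;\mathbb Q)=0$ shows that $H_1(\partial M;\mathbb Q)=0$. So the closed connected orientable surface $\partial M$ is a sphere, and $\int_{\partial M}R_{\partial M}=8\pi$ by Gauss--Bonnet, the scalar curvature being twice the Gauss curvature. This proves \eqref{eq:three} and the inequality. Geodesic balls have $E=0$, so equality holds for them.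

\emph{The equality case.} Equality forces $E=0$, since $f>0$ in the interior. A three-dimensional Einstein metric has constant sectional curvature, here $k=R/6$, and Lemma~\ref{lem:basic}(b) becomes
\begin{equation}\label{eq:obata}
\nabla^2f=-\big(kf+\tfrac12\big)g .
\end{equation}
It remains to identify $M$ globally, and we use $f$ as a radial coordinate. Let $x_0$ be a maximum point of $f$, which is interior, and let $d=\operatorname{dist}(x_0,\partial M)$. A unit speed geodesic $\gamma$ from $x_0$ satisfies $\operatorname{dist}(\gamma(t),\partial M)\ge d-t$, so it exists and is interior for $t<d$, and it extends to $t=d$, as one sees by extending $g$ smoothly across $\partial M$. By \eqref{eq:obata}, $f(\gamma(t))=F(t)$ for all such $\gamma$, where $F''=-kF-\frac12$, $F(0)=\max f$, $F'(0)=0$. In particular $F>0$ on $[0,d)$.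

Let $x\in M$ have $t=\operatorname{dist}(x_0,x)\le d$. By compactness there is a shortest path from $x_0$ to $x$; before time $t$ it is interior, hence a geodesic. So $x=\gamma(t)$ for some $\gamma$ as above, and $f(x)=F(t)$. Taking for $x$ a boundary point nearest to $x_0$ gives $F(d)=0$. Consequently every point at distance exactly $d$ from $x_0$ lies on $\partial M$. The set $\Omega=\{\operatorname{dist}(x_0,\cdot)<d\}$ is therefore open and closed in the interior of $M$, which is connected, so $\Omega$ is the interior. All points of $M$ have distance at most $d$ from $x_0$, and $\exp_{x_0}$ maps the closed ball $\bar B_d\subset T_{x_0}M$ onto $M$.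

Let $\operatorname{sn}_k$ solve $\operatorname{sn}_k''=-k\operatorname{sn}_k$, $\operatorname{sn}_k(0)=0$, $\operatorname{sn}_k'(0)=1$. Differentiating the equation for $F$ gives $F'=F''(0)\operatorname{sn}_k$. Here $F''(0)\le0$ because $x_0$ is a maximum, and $F''(0)\ne0$ because $F(0)>F(d)$. If $k>0$, then $F=B\cos(\sqrt k\,t)-\frac1{2k}$ for a constant $B$; this is negative at $t=\pi/(2\sqrt k)$, so the first zero $d$ of $F$ satisfies $\sqrt k\,d<\pi/2$. In all cases $\operatorname{sn}_k>0$ and $F'<0$ on $(0,d]$.

Along $\gamma$, \eqref{eq:obata} gives $\nabla_{\dot\gamma}\nabla f=F''\dot\gamma=\nabla_{\dot\gamma}(F'\dot\gamma)$, so $\nabla f-F'\dot\gamma$ is parallel; it vanishes at $t=0$, so $\nabla f(\gamma(t))=F'(t)\dot\gamma(t)$. Suppose $\gamma_1(t_1)=\gamma_2(t_2)$ with $t_1,t_2\in[0,d]$. As $F$ is strictly decreasing, $t_1=t_2=t$, and if $t>0$ then $\dot\gamma_1(t)=\nabla f/F'(t)=\dot\gamma_2(t)$, so $\gamma_1=\gamma_2$. Hence $\exp_{x_0}$ is injective on $\bar B_d$. In constant curvature $k$, normal Jacobi fields vanishing at $x_0$ are $\operatorname{sn}_k$ times parallel fields, so $\exp_{x_0}^*g=dr^2+\operatorname{sn}_k(r)^2g_{\mathbb S^2}$.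 This is the metric of the ball of radius $d$ in the simply connected space form of curvature $k$, and $\exp_{x_0}$ is a bijective local isometry from that ball onto $M$. If $k>0$, the ball lies in an open hemisphere because $\sqrt k\,d<\pi/2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DPR}
Rafael Di\'ogenes, Neilha Pinheiro and Ernani Ribeiro Jr,
\emph{Integral and boundary estimates for critical metrics of the volume functional},
arXiv:2207.12344 (2022).

\end{thebibliography}
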